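# Almost isometric charts from finite critical Menger energy

## 1. Charts with distortion close to one

**Theorem 1.** Let $1\le m\le n-1$, let $p\ge m(m+2)$, and let $M\subset\mathbb R^n$ be a compact linearly locally contractible $m$-manifold with $\mathcal E^{m+2}_p(M)<\infty$. For every $\epsilon\in(0,1)$ there is $\rho>0$ such that for every $x_0\in M$ there is a map $F:M\cap B(x_0,\rho)\to\mathbb R^m$ with
$$(1-\epsilon)|x-y|\le |F(x)-F(y)|\le(1+\epsilon)|x-y|\qquad (x,y\in M\cap B(x_0,\rho)),$$
which maps $M\cap\{|x-x_0|<\rho\}$ onto an open subset of $\mathbb R^m$.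

Let us unpack this. Pick $m+2$ points on an $m$-dimensional set. If the set is flat, the simplex they span is degenerate. The Menger curvature measures how far it is from degenerate, and the energy is the $L^p$ norm (to the power $p$) of this quantity over all tuples.

**Definition (Menger curvature and energy).** For $x_0,\dots,x_{m+1}\in\mathbb R^n$, not all equal, let $\Delta(x_0,\dots,x_{m+1})$ be their convex hull. The (Lerman–Whitehouse) Menger curvature is
$$\mathcal K(x_0,\dots,x_{m+1})=\frac{\mathcal H^{m+1}(\Delta(x_0,\dots,x_{m+1}))}{(\operatorname{diam}\Delta(x_0,\dots,x_{m+1}))^{m+2}},$$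
and $\mathcal K=0$ if all points coincide. For $X\subset\mathbb R^n$ and $p>0$,
$$\mathcal E_p^{m+2}(X)=\int_{X^{m+2}}\mathcal K^p\,d\mathcal H^{m(m+2)},$$
where $\mathcal H^{m(m+2)}$ on $X^{m+2}$ means the $(m+2)$-fold product of $\mathcal H^m|_X$. We normalize $\mathcal H^m$ so that it is Lebesgue measure on $m$-planes.

*Example.* For $m=1$ an equilateral triangle of side $\ell$ has $\mathcal K=\frac{\sqrt3}{4}\ell^2/\ell^3=\frac{\sqrt3}{4\ell}$, and collinear points have $\mathcal K=0$.

Two elementary bounds are used throughout. The volume of a $k$-simplex is $\frac1{k!}$ times the product of its successive heights, so it is at most $D^k/k!$ if its diameter is $D$. Hence $\mathcal K\le 1/D$. Moreover, $\mathcal K$ scales like $1/\text{length}$ and the product measure like $\text{length}^{m(m+2)}$, so $\mathcal E_p^{m+2}(\lambda X)=\lambda^{m(m+2)-p}\mathcal E_p^{m+2}(X)$. At the **critical exponent** $p_c=m(m+2)$ the energy is invariant under scaling: every scale is weighted equally.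

**Definition (LLC).** $M\subset\mathbb R^n$ is *linearly locally contractible* if there are $C_0\ge1$ and $r_0>0$ such that for all $x\in M$ and $0<r<r_0$ the set $B(x,r)\cap M$ is contractible inside $B(x,C_0r)\cap M$, that is, the inclusion is homotopic there to a constant map.

*Example.* A closed plane curve containing the cusp $\{(t,\pm t^2):0\le t\le1\}$ is not LLC. The points $(s,s^2)$, $(s,-s^2)$ are at distance $2s^2$. An arc of the curve joining them passes through the tip, at distance at least $s$, or goes around the far side. For small $s$ neither stays in a ball of radius $2C_0s^2$ about $(s,s^2)$.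

**Definition (quasisymmetric and bi-Lipschitz charts).** A homeomorphism $f:U\to V$ between subsets of Euclidean spaces is *quasisymmetric* if there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ such that $|x-a|\le t|y-a|$ implies $|f(x)-f(a)|\le\eta(t)|f(y)-f(a)|$ for all $x,y,a\in U$ and $t>0$. $M$ admits *local quasisymmetric* (respectively *bi-Lipschitz*) *parametrizations by* $\mathbb R^m$ if every point of $M$ has a neighborhood in $M$ that is the image of an open subset of $\mathbb R^m$ under a quasisymmetric (respectively bi-Lipschitz) homeomorphism.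

*Example.* A dilation has $\eta(t)=t$. The homeomorphism of $(-1,1)$ equal to $x$ for $x\le0$ and to $x^2$ for $x>0$ is not quasisymmetric: with $a=0$ and the points $\mp s$, the images are at distances $s$ and $s^2$ from $0$, so $\eta(1)\ge1/s$ for every $s$.

The problem, posed in Guy C. David, Vyron Vellis, "Flatness, Menger curvature, and parametrization", arXiv:2606.14013 (2026), asks about $p=p_c$: must a compact LLC $m$-manifold $M\subset\mathbb R^n$ with $\mathcal E^{m+2}_{m(m+2)}(M)<\infty$ admit (a) local quasisymmetric, (b) local bi-Lipschitz parametrizations by $\mathbb R^m$? Theorem 1 with $p=p_c$ answers **yes to both, for every $1\le m\le n-1$**, with no dependence on $m$ or $n$. Indeed the inverse of $F$ is a bi-Lipschitz chart, and an $L$-bi-Lipschitz $f$ is quasisymmetric with $\eta(t)=L^2t$, since $|x-a|\le t|y-a|$ gives $|f(x)-f(a)|\le L|x-a|\le Lt|y-a|\le L^2t|f(y)-f(a)|$.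

The problem comes with two known results. For $p>p_c$ such an $M$ is a $C^{1,\alpha}$ manifold, $\alpha=\alpha(p,m)$. For each $m\ge3$ there is an Ahlfors $m$-regular LLC topological $m$-sphere in $\mathbb R^{m+1}$ with finite energy for all $p<p_c$ that is not quasisymmetrically equivalent to $\mathbb S^m$. Two supplements, proved in Sections 9 and 10 and not used for Theorem 1, show how sharp Theorem 1 is.

**Theorem 2 (the exponent).** For all $1\le m\le n-1$ there is a compact LLC topological $m$-sphere $M\subset\mathbb R^{m+1}\subset\mathbb R^n$ with $\mathcal E^{m+2}_p(M)<\infty$ for all $0<p<m(m+2)$ that admits no local bi-Lipschitz parametrizations by $\mathbb R^m$ and, if $m\ge2$, no local quasisymmetric parametrizations.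

**Theorem 3 (the conclusion).** For all $1\le m\le n-1$ there is a compact LLC $m$-manifold with $\mathcal E^{m+2}_{m(m+2)}(M)<\infty$ that is not a $C^1$ submanifold.

**Conventions.** "Manifold" means topological manifold without boundary (at a boundary point there is no chart by an open subset of $\mathbb R^m$). $|\cdot|$ is the Euclidean norm of vectors and the Frobenius norm of matrices, $\|\cdot\|$ the operator norm, $B(x,r)$ the closed ball, $s_k=2^{-k}$. We may assume $r_0\le1$. In Sections 3–8, $C,c>0$ are constants, changing from line to line, that depend only on $m,n,p,C_0,r_0$.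

## 2. A circle, a corner, and an infinite spiral

**The circle.** Let $m=1$ and let $M$ be a circle of radius $R$. A triangle with sides $a,b,c$ inscribed in it has area $abc/(4R)$, so $\mathcal K=\frac{abc}{4R\max(a,b,c)^3}\le\frac1{4R}$ and every energy is finite. Projection of a short arc to its tangent line distorts distances by a factor close to $1$.

**A corner has infinite critical energy.** Let $\Gamma\subset\mathbb R^2$ be two rays from $0$ that do not form a line; here $p_c=3$. Let $E_k$ be the integral of $\mathcal K^3$ over triples in $\Gamma$ with diameter in $(s_{k+1},s_k]$. Tuples near the apex have positive curvature, so $E_k>0$. By scale invariance $E_{k+1}=E_k$. Summing over $k\ge0$, a curve that agrees with $\Gamma$ near $0$ has infinite critical energy. So the hypothesis forces the flatness to improve as the scale goes to $0$. The question is how fast, and whether that is fast enough.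

**A spiral that is flatter and flatter but turns forever.** In $\mathbb C=\mathbb R^2$ let $\theta(\rho)=\log\log(1/\rho)$ and consider the arc $\Psi(t)=t\,e^{i\theta(|t|)}$, $\Psi(0)=0$, for real $t$ near $0$. For $0<|t|\le\rho$,
$$|\Psi(t)-te^{i\theta(\rho)}|\le|t|\,|\theta(|t|)-\theta(\rho)|=|t|\log\Big(1+\frac{\log(\rho/|t|)}{\log(1/\rho)}\Big)\le\frac{|t|\log(\rho/|t|)}{\log(1/\rho)}\le\frac{\rho}{\log(1/\rho)} .$$
So at scale $\rho=2^{-k}$ around $0$ the arc lies within $C2^{-k}/k$ of a line. From scale $2^{-k}$ to $2^{-k-1}$ the line turns by $\log\frac{k+1}k\approx\frac1k$. The numbers $1/k$ have a finite $\ell^q$ norm for each $q>1$, but $\sum1/k=\infty$.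

The first chart one would try, projection to a good plane, fails here: for every direction $e^{i\omega}$ there are arbitrarily small $t>0$ with $\theta(t)\equiv\omega+\frac\pi2$ mod $\pi$, and then $\Psi(t)$ and $\Psi(0)$ have the same projection to $\mathbb R e^{i\omega}$. But unwinding about $0$ works. Extend $\Psi$ to $z\in\mathbb C$ near $0$ by $\Psi(z)=ze^{i\theta(|z|)}$. For $0<|w|\le|z|\le r<1/e$,
$$\Psi(z)-\Psi(w)=e^{i\theta(|z|)}(z-w)+w\big(e^{i\theta(|z|)}-e^{i\theta(|w|)}\big),$$
and since $|\theta'(\rho)|=1/(\rho\log(1/\rho))$ is decreasing in $\rho<1/e$, the last term is at most $|w|\cdot|z-w|\cdot\frac{1}{|w|\log(1/|w|)}\le|z-w|/\log(1/r)$. So $\Psi$, which maps a segment onto the spiral, changes distances only by factors in $[1-\frac1{\log(1/r)},1+\frac1{\log(1/r)}]$ (for $w=0$ it changes none). The infinite total rotation does no harm because all rotations have the same *center*, and the error is the rate of turning times the distance to the center. For a general $M$ we need a rule that finds good centers.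 That is Section 7; before it we need planes, and before that some mass.

## 3. Lower bounds for content and measure

**Definition (content).** $\mathcal H^m_\infty(S)=\inf\{\sum_i\rho_i^m:S\subset\bigcup_iB(y_i,\rho_i)\}$, over countable covers. Then $\mathcal H^m\ge c\,\mathcal H^m_\infty$, since a set of diameter $d>0$ lies in a ball of radius $d$ (for $d=0$ use a tiny ball).

*Example.* A union of $N$ segments in the unit disc may have large length, but its $1$-content is at most $1$.

The purpose of this section is Lemma 3: $M\cap B(x,r)$ has content at least $c_1r^m$. If it had less, we could push it into an $(m-1)$-dimensional complex without moving points much, and this would kill the fundamental class of $M$.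

**Lemma 1 (Federer–Fleming).** There is $\eta_0=\eta_0(n)>0$ such that if $S\subset\mathbb R^n$ is compact, $s>0$ and $\mathcal H^m_\infty(S)<\eta_0s^m$, then there is a continuous map $\pi$ from $S$ into the $(m-1)$-skeleton of the cubical grid of side $s$ with $\pi(S\cap Q)\subset Q$ for every closed grid cube $Q$.

*Proof.* By scaling let $s=1$; constants $C$ in this proof depend on $n$ only. We lower the dimension one at a time. Suppose for some $k\in\{n,\dots,m+1\}$ that $\sigma_k:S\to(k\text{-skeleton})$ is continuous with $\sigma_k(S\cap Q)\subset Q$, and that $S_k=\sigma_k(S)$ is covered by balls $B_i=B(y_i,\rho_i)$, $\rho_i>0$, with $\sum\rho_i^m\le\eta_k\le1$. For $k=n$ take $\sigma_n=\mathrm{id}$, $\eta_n=\eta_0$.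

**Step 1: the effect of a radial projection on the cover.** For a closed $k$-face $f$ let $I_f=\{i:B_i\cap f\ne\emptyset\}$, $\eta_f=\sum_{I_f}\rho_i^m$. As $\rho_i\le1$, each ball meets at most $N(n)$ faces, so $\sum_f\eta_f\le N\eta_k$. For $a$ in the concentric face $\frac12f$ of half size let $p_a:f\setminus\{a\}\to\partial f$ be radial projection. With the gauge $\gamma$ of $f-a$ it is $a+w\mapsto a+w/\gamma(w)$. Since $\gamma$ is $4$-Lipschitz and $\gamma(w)\ge|w|/\sqrt k$, the local Lipschitz constant at $z$ is at most $\frac1\gamma+\frac{4|w|}{\gamma^2}\le C/|z-a|$, $w=z-a$. If $|y_i-a|\ge2\rho_i$, the convex set $B_i\cap f$ stays at distance at least $|y_i-a|/2$ from $a$, so $\operatorname{diam}p_a(B_i\cap f)\le C\rho_i/|y_i-a|$. Otherwise we only use that $f$ is bounded. So in all cases $p_a(B_i\cap f\setminus\{a\})$ lies in a ball of radius $\Lambda_i(a)=C\min\{1,\rho_i/|y_i-a|\}$.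

**Step 2: choose a good center.** Let $y_i'$ be the orthogonal projection of $y_i$ to the affine hull of $f$. Then $|y_i-a|\ge|y_i'-a|$, and as $k>m$,
$$\int_{\frac12f}\Lambda_i(a)^m\,da\le C\rho_i^m\int_{\frac12f}|y_i'-a|^{-m}da\le C\rho_i^m .$$
By Chebyshev, $\sum_{I_f}\Lambda_i(a)^m\le C\eta_f$ for all $a$ outside a subset of $\frac12f$ of at most half its measure. Also $\mathcal L^k(S_k\cap f)\le C\sum_{I_f}\rho_i^k\le C\sum_{I_f}\rho_i^m\le C\eta_k$, less than half of $\mathcal L^k(\frac12f)$ if $\eta_k$ is small. So there is such a point $a=a_f\notin S_k$.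

**Step 3: glue.** The maps $p_{a_f}$ are the identity on $\partial f$, so they glue to a continuous map on the compact set $S_k$. Compose with $\sigma_k$ to get $\sigma_{k-1}$. Its image is covered by balls with $\sum(\text{radius})^m\le C\sum_f\eta_f\le C\eta_k=:\eta_{k-1}$. It still preserves cubes: if $z\in S_k\cap Q$ lies in the relative interior of the grid face $f_0$, then $f_0\subset Q$, and $z$ moves inside $f_0$ or not at all.

**Step 4: the last projection.** If $\eta_0$ is small, all $\eta_k$ are as small as needed, and $\mathcal L^m(S_m\cap f)\le C\eta_m<1$ for each $m$-face $f$. So $f$ has an interior point outside the compact set $S_m$; project radially from it. No estimate is needed now, and the image is in the $(m-1)$-skeleton. $\square$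

**Lemma 2 (extension).** Let $X$ be a finite regular complex (simplicial, cubical or prismatic) of dimension at most $d$, $Y$ a subcomplex containing all vertices, $h:Y\to M$ continuous, and $\rho>0$ with $\operatorname{diam}h(Y\cap e)\le\rho$ for every closed cell $e$ of $X$. If $(6C_0)^d\rho<r_0$, then $h$ extends continuously to $h:X\to M$ with $\operatorname{diam}h(e)\le(6C_0)^d\rho$ for all cells $e$.

*Proof.* We extend over cells of dimension $j=1,2,\dots$ with $\operatorname{diam}h(e)\le D_j:=(6C_0)^j\rho$ for $j$-cells; this holds for cells in $Y$. Let $e\not\subset Y$ be a $j$-cell. Each proper face has image of diameter at most $D_{j-1}$ and contains a vertex of $e$, and the images of the vertices of $e$ lie in a set of diameter at most $\rho$. So $\operatorname{diam}h(\partial e)\le2D_{j-1}+\rho\le3D_{j-1}\le D_d<r_0$. Choose $y\in h(\partial e)$. Then $h(\partial e)\subset M\cap B(y,3D_{j-1})$, which contracts in $M\cap B(y,3C_0D_{j-1})$. The contraction extends $h$ over $e$ (a cone over $\partial e$), with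 $\operatorname{diam}h(e)\le6C_0D_{j-1}=D_j$. $\square$

**Lemma 3.** There is $c_1>0$ such that with $r_1=r_0/2$, $\mathcal H^m_\infty(M\cap B(x,r))\ge c_1r^m$ for all $x\in M$, $0<r\le r_1$.

*Proof.* Let $S=M\cap B(x,r)$, let $\tau\in(0,\frac12)$ be a small constant to be chosen, and suppose $\mathcal H^m_\infty(S)<\eta_0(\tau r)^m$.

**Step 1: a map of $S$ into $M$ that factors through dimension $m-1$.** Take $\pi$ from Lemma 1 with side $\tau r$. Let $K$ be the finite complex of all faces of dimension at most $m-1$ of grid cubes meeting $S$. If $y\in S\cap Q$, then $\pi(y)$ lies in $Q$ and in the $(m-1)$-skeleton, hence in a face of $Q$ of dimension at most $m-1$; so $\pi(S)\subset K$. For each vertex $v$ of $K$ choose $g(v)\in S$ in a grid cube containing $v$. The vertices of a cell are sent to a set of diameter at most $3\sqrt n\,\tau r$, so for small $\tau$ Lemma 2 extends $g$ to $g:K\to M$ with images of cells of diameter at most $C\tau r$. Comparing with a vertex of the cell, $|g(\kappa)-\kappa|\le C\tau r$ on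 $K$. Hence $|g\pi(y)-y|\le C\tau r$ on $S$.

**Step 2: a chain near $x$ that carries the fundamental class.** Let $[M]\in H_m(M;\mathbb Z_2)$ be the fundamental class; its image in $H_m(M,M\setminus\{x\};\mathbb Z_2)$ is nonzero. Represent it by a singular cycle. The singular simplices in the cycle and all their faces, with equal singular simplices identified, form a finite $\Delta$-complex; its second barycentric subdivision is a simplicial complex. This gives a finite simplicial complex $Z$, a simplicial $m$-cycle $z$ and a map $\zeta:Z\to M$ with $\zeta_*[z]=[M]$. Subdivide until $\operatorname{diam}\zeta(\sigma)\le\tau r$ for all simplices, and $\operatorname{diam}g\pi\zeta(\sigma)\le\tau r$ whenever $\zeta(\sigma)\subset S$ (uniform continuity of $g\pi\zeta$ on the compact set $\zeta^{-1}(S)$). Let $c$ be the sum of those $m$-simplices of $z$ whose image meets $B(x,r/2)$, and $Z_1$ the subcomplex they generate; then $\zeta(Z_1)\subset S$. Mod 2, $\partial c=\partial(z-c)$, so each simplex of $\partial c$ is a face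 of a simplex of $z-c$, and $\zeta(|\partial c|)$ lies outside $B(x,r/2)$. As $z-c$ is mapped into $M\setminus\{x\}$, $\zeta_\#c$ represents the image of $[M]$ in $H_m(M,M\setminus\{x\};\mathbb Z_2)$, which is nonzero.

**Step 3: $\zeta$ is homotopic to $g\pi\zeta$ without touching $x$.** Apply Lemma 2 to $X=Z_1\times[0,1]$, $Y=Z_1\times\{0,1\}$, $h=\zeta$ on $Z_1\times0$, $h=g\pi\zeta$ on $Z_1\times1$, $\rho=C\tau r$, $d=m+1$. The resulting homotopy moves points by at most $C\tau r\le r/4$ if $\tau$ is small. Points of $|\partial c|$ start outside $B(x,r/2)$, so they never reach $x$. Thus it is a homotopy of maps of pairs $(|Z_1|,|\partial c|)\to(M,M\setminus\{x\})$, and $(g\pi\zeta)_*[c]\ne0$.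

**Step 4: contradiction.** $T=\pi\zeta(|\partial c|)$ is a compact subset of $K\setminus g^{-1}(x)$. After a fine simplicial subdivision of $K$, the subcomplex $L$ of all closed simplices meeting $T$, with their faces, misses the compact set $g^{-1}(x)$. So $(g\pi\zeta)_*[c]$ factors through $H_m(K,L;\mathbb Z_2)$, which is $0$ because $\dim K\le m-1$. Hence the lemma holds with $c_1=\eta_0\tau^m$. $\square$

**A $\sigma$-finite part of $M$.** Nothing so far prevents $\mathcal H^m|_M$ from being locally infinite, even non-$\sigma$-finite, and then "product measure" needs a convention. We avoid the issue. By Lemma 3, $\mathcal H^m(M\cap B(x,r))\ge c_0r^m$ for $x\in M$, $r\le r_1$. For $y$ in a countable dense subset of $M$ and rational $\rho\in(0,r_1)$ let $A_{y,\rho}=M\cap B(y,\rho)$ if this has finite $\mathcal H^m$-measure, and otherwise let $A_{y,\rho}$ be a compact subset of it of measure $c_0\rho^m$. (By Besicovitch's theorem a closed subset of $\mathbb R^n$ of infinite $\mathcal H^m$-measure has compact subsets of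 any prescribed finite positive measure: Falconer, *The Geometry of Fractal Sets*, Thm 5.4.) Put $M'=\bigcup A_{y,\rho}$ and $\mu=\mathcal H^m|_{M'}$. This is a Borel set with a $\sigma$-finite measure, so on $M'^{\,m+2}$ the product measure is unique and Tonelli's theorem holds. We use the energy only there, so any convention is covered. Given $x\in M$ and $r\le r_1$, choose $y$ with $|x-y|<r/4$ and a rational $\rho\in(r/4,r/2)$; then $A_{y,\rho}\subset B(x,r)$. Hence
$$\mu(B(x,r))\ge c_2r^m\qquad(x\in M,\ 0<r\le r_1).\tag{1}$$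

**Lemma 4 (fat simplices).** There are $v_0,\lambda\in(0,1)$ such that for $x\in M$, $0<r\le r_1$ there are $y_0,\dots,y_m\in M\cap B(x,r)$ with $\mathcal H^m(\Delta(z_0,\dots,z_m))\ge v_0r^m$ whenever $|z_i-y_i|\le\lambda r$ for all $i$.

*Proof.* Let $y_0=x$. Given $y_0,\dots,y_{j-1}$, $1\le j\le m$, with affine hull $V$ (so $\dim V\le m-1$), the set $B(x,r)\cap\{\operatorname{dist}(\cdot,V)\le2\theta r\}$ is covered by $C\theta^{-(m-1)}$ balls of radius $C\theta r$. Its content is at most $C\theta r^m<c_1r^m$ for a suitable fixed $\theta$. By Lemma 3 there is $y_j\in M\cap B(x,r)$ with $\operatorname{dist}(y_j,V)>2\theta r$. Multiplying heights, $\mathcal H^m(\Delta(y_0,\dots,y_m))\ge(2\theta r)^m/m!$. The volume is uniformly continuous on bounded sets of tuples (rescale to $r=1$), so $v_0=(2\theta)^m/(2\,m!)$ and a small $\lambda$ work. $\square$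

## 4. From energy to approximating planes

We now turn the energy into a number $b$ for each ball that measures how far $M$ is from a plane there. With $\lambda_0=v_0^{1/m}$ put, for $x\in M$, $r\le r_1$,
$$E(x,r)=\int_{\{(z_i)\in(M'\cap B(x,2r))^{m+2}:\ \operatorname{diam}\ge\lambda_0r\}}\mathcal K^p\,d\mu^{m+2}<\infty .$$

**Lemma 5.** For $x\in M$, $r\le r_1$ there is an affine $m$-plane $P(x,r)$ with $\operatorname{dist}(z,P(x,r))\le b(x,r)\,r$ for **all** $z\in M\cap B(x,r)$, where $b(x,r):=C\,E(x,r)^{1/(p+m)}$.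

*Proof.* **Step 1: choose the plane by averaging.** Take $y_i,\lambda$ from Lemma 4 and $G=\prod_{i=0}^m(M'\cap B(y_i,\lambda r))$. By (1), $\mu^{m+1}(G)\ge cr^{m(m+1)}$, and $B(y_i,\lambda r)\subset B(x,2r)$. A tuple in $G$ spans a simplex of volume at least $v_0r^m$, hence of diameter at least $\lambda_0r$. So all tuples $(z_0,\dots,z_m,z)$ with $(z_i)\in G$, $z\in M'\cap B(x,2r)$ are counted in $E(x,r)$. By Tonelli there is $(z_0,\dots,z_m)\in G$ with
$$\int_{M'\cap B(x,2r)}\mathcal K(z_0,\dots,z_m,z)^p\,d\mu(z)\le Cr^{-m(m+1)}E(x,r).$$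
Let $P$ be the affine hull of $z_0,\dots,z_m$ and $d(z)=\operatorname{dist}(z,P)$.

**Step 2: curvature bounds height.** All points lie in $B(x,2r)$, so the diameter is at most $4r$ and
$$\mathcal K(z_0,\dots,z_m,z)\ge\frac{v_0r^m\,d(z)}{(m+1)(4r)^{m+2}}=c\,d(z)r^{-2}.$$
Hence $\int_{M'\cap B(x,2r)}d^p\,d\mu\le Cr^{2p-m(m+1)}E(x,r)$.

**Step 3: from the mean to every point.** Let $z\in M\cap B(x,r)$, $d=d(z)>0$. Then $d\le|z-z_0|\le3r$, so $B(z,d/4)\subset B(x,2r)$, and $d(\cdot)\ge\frac34d$ there. By (1), $\mu(B(z,d/4))\ge cd^m$. So $d^{p+m}\le Cr^{2p-m(m+1)}E(x,r)$, that is,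
$$(d/r)^{p+m}\le Cr^{p-m(m+2)}E(x,r)\le CE(x,r),$$
because $r\le1$ and $p\ge m(m+2)$. This is the one place where $p\ge p_c$ enters. $\square$

**Nets.** For $k$ with $8s_k\le r_1$ let $N_k$ be a maximal $s_k$-separated subset of $M$ (a finite set). For $v\in N_k$ write $P_v=P(v,8s_k)$, $b(v)=b(v,8s_k)$, and let $\Pi(v)$ be the orthogonal projection of $\mathbb R^n$ onto the direction space of $P_v$.

**Summability.** We claim
$$\sum_k\sum_{v\in N_k}b(v)^{p+m}\le C\,\mathcal E^{m+2}_p(M)<\infty .\tag{2}$$
A tuple of diameter $D$ is counted in $E(v,8s_k)$ only if $8\lambda_0s_k\le D\le32s_k$ and its first vertex is in $B(v,16s_k)$. This allows boundedly many $k$ and, for each of them, boundedly many $v\in N_k$.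

**Projections of equal rank.** For orthogonal projections $P,Q$ of equal rank,
$$\|P-Q\|=\|(I-P)Q\|=\|(I-Q)P\| .\tag{3}$$
For a unit vector $u\in\operatorname{ran}Q$, $|(I-P)u|^2=1-|Pu|^2$; so $\|(I-P)Q\|^2=1-\sigma^2$, where $\sigma$ is the smallest singular value of $P|_{\operatorname{ran}Q}:\operatorname{ran}Q\to\operatorname{ran}P$. The adjoint of this map is $Q|_{\operatorname{ran}P}$, which has the same singular values since the dimensions agree. So the last two norms in (3) agree. Next, $(P-Q)u=P(I-Q)u-(I-P)Qu$ is an orthogonal decomposition, so $\|P-Q\|\le\max(\|P(I-Q)\|,\|(I-P)Q\|)$, and $\|P(I-Q)\|=\|(I-Q)P\|$ by taking adjoints. Finally $(I-P)Q=-(P-Q)Q$ gives the reverse bound.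

**Neighboring planes.** If $v\in N_k$, $w\in N_k\cup N_{k-1}$ and $|v-w|\le7s_k$, then
$$\|\Pi(v)-\Pi(w)\|\le C(b(v)+b(w)).\tag{4}$$
Take $y_0,\dots,y_m\in M\cap B(v,s_k)$ from Lemma 4, $e_i=y_i-y_0$, $E=\operatorname{span}(e_i)$. All $y_i$ lie in $B(v,8s_k)$ and in the ball used for $w$ (radius $8s_k$ or $16s_k$). So $|(I-\Pi(v))e_i|\le Cb(v)s_k$ and $|(I-\Pi(w))e_i|\le Cb(w)s_k$. The $e_i$ have length at most $2s_k$ and span a parallelepiped of volume at least $cs_k^m$, so by Cramer's rule a unit vector of $E$ is $\sum t_ie_i$ with $|t_i|\le C/s_k$. Hence $\|(I-\Pi(v))\Pi_E\|\le Cb(v)$, and $\|\Pi(v)-\Pi_E\|\le Cb(v)$ by (3). The same holds for $w$.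

**Raising the exponent.** Put $q=\max(p+m,2n)$. By (2) all but finitely many $b(v)$ are at most $1$. So $\sum_{k\ge k_0}\sum_{v\in N_k}b(v)^q\to0$, and therefore $b^*:=\sup_{k\ge k_0,\,v\in N_k}b(v)\to0$, as $k_0\to\infty$. Until $F$ is constructed, we use only (4), the flatness of $M$ near $P_v$ in $B(v,8s_k)$, and $\sum b(v)^q<\infty$. Note what we do *not* have: along a fixed point, the sum of the $b$'s over all scales may diverge, as for $1/k$ in the spiral.

## 5. Slowly varying frames

The planes $P_v$ turn as the scale decreases. We want $m\times n$ matrices $A_k(x)$ with orthonormal rows that nearly span the plane of $M$ near $x$ at scale $s_k$ and that vary slowly in $x$ and $k$. Fix $k_0$ with $8s_{k_0}\le r_1$ (large, to be chosen) and $x_0\in M$, and let $U=M\cap B(x_0,s_{k_0}/2)$, so $|x-y|\le s_{k_0}$ on $U$.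

**Averaged projections.** For $v\in N_k$ let $\psi_v(x)=\max(0,2-|x-v|/s_k)$ and $\varphi_v=\psi_v/\sum_{w\in N_k}\psi_w$ on $M$; the denominator is at least $1$ by maximality of $N_k$. Then $\sum_{v\in N_k}\varphi_v=1$ on $M$, $\varphi_v(x)\ne0$ only if $|x-v|<2s_k$, $\varphi_v$ is $C/s_k$-Lipschitz, and at each $x$ at most $C$ of them are nonzero. For $k\ge k_0$ put
$$\Pi_k(x)=\sum_{v\in N_k}\varphi_v(x)\Pi(v),\qquad\beta_k(x)=\max\{b(v):v\in N_k\cup N_{k-1},\ |v-x|<8s_k\},$$
where for $k=k_0$ only $N_{k_0}$ is used, and $\beta_{k_0-1}:=0$. Then $\|\Pi_k\|\le1$, and for $x,y\in M$ with $|x-y|\le s_k$: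
$$\|\Pi_k(x)-\Pi_k(y)\|\le C\beta_k(x)\,|x-y|/s_k,\tag{5}$$
$$\|\Pi_k(x)-\Pi(v)\|\le C\beta_k(x)\qquad(v\in N_k,\ |x-v|<2s_k),\tag{6}$$
$$\|\Pi_k(x)^2-\Pi_k(x)\|\le C\beta_k(x),\tag{7}$$
$$\|\Pi_k(x)-\Pi_{k-1}(x)\|\le C\beta_k(x)\qquad(k>k_0).\tag{8}$$
All come from (4). For (5), choose $v_1\in N_k$ with $\varphi_{v_1}(x)\ne0$ and write $\Pi_k(x)-\Pi_k(y)=\sum_v(\varphi_v(x)-\varphi_v(y))(\Pi(v)-\Pi(v_1))$; the $v$ involved satisfy $|v-x|<3s_k$, $|v-v_1|<5s_k$. For (6), $\Pi_k(x)$ averages $\Pi(w)$ with $|w-v|<4s_k$. (7) follows from (6) because $\Pi(v)^2=\Pi(v)$. For (8) one compares $v\in N_k$, $|v-x|<2s_k$, with $w\in N_{k-1}$, $|w-x|<4s_k$; then $|v-w|<6s_k$.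

**Making the rows orthonormal again.** Let $\mathrm{St}=\{A\in\mathbb R^{m\times n}:AA^T=I\}$ and $\Theta(X)=(XX^T)^{-1/2}X$, so $\Theta=\mathrm{id}$ on $\mathrm{St}$. At $A\in\mathrm{St}$ we have $D\Theta_A(H)=H-SA$ with $S=\frac12(HA^T+AH^T)$. Since $\langle H,SA\rangle=\langle HA^T,S\rangle=|S|^2$ and $|SA|=|S|$, $|H-SA|^2=|H|^2-|S|^2\le|H|^2$. So $D\Theta$ has norm at most $1$ on $\mathrm{St}$, and by compactness there is $\delta_1\in(0,\frac12)$ such that $D\Theta$ has norm at most $1.1$ (with respect to $|\cdot|$) on the $\delta_1$-neighborhood of $\mathrm{St}$. The exact number matters: $1.1\cdot\frac12=0.55$ will be the factor by which coarse scales are forgotten.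

**The recursion.** Pick $v_0\in N_{k_0}$ with $|v_0-x_0|\le s_{k_0}$ and $A^0\in\mathrm{St}$ with $A^0\Pi(v_0)=A^0$. Set $A_{k_0-1}\equiv A^0$ and, for $k\ge k_0$, $x\in U$,
$$X_k=A_{k-1}\Pi_k,\quad A_k=\Theta(X_k),\quad\Delta_k=A_k-A_{k-1},\quad\alpha_k(x)=\sum_{j=k_0}^k(0.55)^{k-j}\beta_j(x).$$

**Lemma 6.** If $b^*$ is small enough (depending only on $m,n,p,C_0,r_0$), then for $k\ge k_0$ and $x,y\in U$ with $|x-y|\le s_k$ the matrix $A_k(x)\in\mathrm{St}$ is defined and

(i) $|A_k(x)(I-\Pi_k(x))|\le C\beta_k(x)$;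

(ii) $|\Delta_k(x)|\le C(\beta_k(x)+\beta_{k-1}(x))\le C\alpha_k(x)$;

(iii) $|A_k(x)-A_k(y)|\le C\alpha_k(x)|x-y|/s_k$;

(iv) $|\Delta_k(x)-\Delta_k(y)|\le C\alpha_k(x)|x-y|/s_k$.

*Proof.* We use induction on $k$ and watch that constants do not grow.

**Step 1: the frame moves little from one scale to the next.** We have $X_k-A_{k-1}=-A_{k-1}(I-\Pi_k)$. For $k=k_0$ this is $A^0(\Pi_{k_0}(x)-\Pi(v_0))=O(\beta_{k_0}(x))$ by (4), because $|v_0-x|\le1.5s_{k_0}$ and the $v$ involved satisfy $|v-v_0|<3.5s_{k_0}$. For $k>k_0$, by (i) at level $k-1$ and (8),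
$$|A_{k-1}(I-\Pi_k)|\le|A_{k-1}(I-\Pi_{k-1})|+C\|\Pi_k-\Pi_{k-1}\|\le C(\beta_{k-1}+\beta_k).$$
So $|X_k-A_{k-1}|\le Cb^*\le\delta_1/4$ if $b^*$ is small. Hence $A_k$ is defined, the segment from $A_{k-1}$ to $X_k$ stays in the $\delta_1$-neighborhood of $\mathrm{St}$, and $|\Delta_k|=|\Theta(X_k)-\Theta(A_{k-1})|\le1.1|X_k-A_{k-1}|$. This is (ii).

**Step 2: (i) with a constant independent of the induction.** $A_k(I-\Pi_k)=(X_kX_k^T)^{-1/2}A_{k-1}(\Pi_k-\Pi_k^2)$, and $\|(X_kX_k^T)^{-1/2}\|\le2$ since the singular values of $X_k$ are at least $1-\delta_1/4$. Now use (7).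

**Step 3: Lipschitz bounds.** Suppose $|A_{k-1}(x)-A_{k-1}(y)|\le\gamma_{k-1}(x)|x-y|/s_{k-1}$ for $|x-y|\le s_{k-1}$, with $\gamma_{k_0-1}=0$. Let $|x-y|\le s_k$. As $\|\Pi_k\|\le1$ and $s_{k-1}=2s_k$, (5) gives
$$|X_k(x)-X_k(y)|\le\big(\tfrac12\gamma_{k-1}(x)+C\beta_k(x)\big)\frac{|x-y|}{s_k}.$$
As long as $\gamma_{k-1}\le Cb^*$, the right side is at most $\delta_1/4$. Then the segment $[X_k(x),X_k(y)]$ stays in the $\delta_1$-neighborhood, and applying $\Theta$ gives $|A_k(x)-A_k(y)|\le\gamma_k(x)|x-y|/s_k$ with $\gamma_k=0.55\gamma_{k-1}+C\beta_k$. Solving the recursion, $\gamma_k=C\alpha_k\le Cb^*$ with this fixed $C$, which confirms the assumption and gives (iii). Finally $\gamma_k+\frac12\gamma_{k-1}\le C\alpha_k$ gives (iv). $\square$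

For $v\in N_k$, $k\ge k_0$, put $a(v)=\sup\{\alpha_k(z):z\in U\cap B(v,2s_k)\}$, with $\sup\emptyset=0$. The next lemma says that passing from $b$ to $a$ costs nothing in $\ell^q$.

**Lemma 7.** $\displaystyle\sum_{k\ge k_0}\sum_{v\in N_k}a(v)^q\le C\sum_{k\ge k_0}\sum_{w\in N_k}b(w)^q.$

*Proof.* Write $0.55^i=(0.55/0.6)^i\,0.6^i$ and apply Hölder to $\alpha_k(z)$. If $z\in B(v,2s_k)$ and $|w-z|<8s_j$ with $j\le k$, then $|w-v|<10s_j$. Hence
$$a(v)^q\le C\sum_{j=k_0}^k(0.6)^{(k-j)q}\sum\{b(w)^q:w\in N_j\cup N_{j-1},\ |w-v|<10s_j\}$$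
(levels $\ge k_0$ only). For fixed $w$ there are at most $C2^{n(k-j)}$ points $v\in N_k$ with $|w-v|<10s_j$. Summing over $v$ and $k$ first, we need $\sum_i(0.6)^{iq}2^{ni}<\infty$. Since $q\ge2n$, it is at most $\sum_i(0.36\cdot2)^{ni}=\sum_i(0.72)^{ni}<\infty$. $\square$

Put $W=\sum_{k\ge k_0}\sum_{v\in N_k}a(v)^q$. By Lemma 7 and Section 4, $W\to0$ as $k_0\to\infty$, uniformly in $x_0$. For each $x\in U$, $k\ge k_0$ there is $v\in N_k$ with $\varphi_v(x)\ne0$, so $\beta_k(x)\le\alpha_k(x)\le a(v)\le W^{1/q}$.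

## 6. Turning the frame about chosen centers, and the divergent sum for net points

At scale $s_k$ we want a map whose linear part near $x$ is $A_k(x)$. Start with $x\mapsto A^0x$ and correct it at each scale by the change of frame $\Delta_k=A_k-A_{k-1}$. A correction must be applied relative to some center: for every $v\in N_k$ choose a center $c_v$ with $|x-c_v|\le Cs_k$ on $B(v,2s_k)$, and set
$$F(x)=A^0x+\sum_{k\ge k_0}T_k(x),\qquad T_k(x)=\sum_{v\in N_k}\varphi_v(x)\,\Delta_k(x)(x-c_v)\qquad(x\in U).$$
By Lemma 6(ii), $|T_k(x)|\le C\alpha_k(x)s_k\le CW^{1/q}s_k$, so the series converges.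

**Comparing two points.** Let $x\ne y$ in $U$, and $K\ge k_0$ with $s_{K+1}<|x-y|\le s_K$. The fine scales are harmless for any choice of centers:
$$\sum_{k>K}(|T_k(x)|+|T_k(y)|)\le CW^{1/q}s_K\le CW^{1/q}|x-y|.\tag{9}$$
For $k_0\le k\le K$ we have $|x-y|\le s_k$ and, since $\sum_v\varphi_v=1$,
$$T_k(x)-T_k(y)=\Delta_k(x)(x-y)+\sum_{v\in N_k}\big[\varphi_v(x)\Delta_k(x)-\varphi_v(y)\Delta_k(y)\big](y-c_v).\tag{10}$$
The first terms add up to what we want: $A^0+\sum_{k_0\le k\le K}\Delta_k(x)=A_K(x)$. In the sum only the at most $C$ many $v$ with $x$ or $y$ in $B(v,2s_k)$ matter.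

- If $x\in B(v,2s_k)$, the bracket is $(\varphi_v(x)-\varphi_v(y))\Delta_k(x)+\varphi_v(y)(\Delta_k(x)-\Delta_k(y))$. By Lemma 6 its norm is at most $C\frac{|x-y|}{s_k}\alpha_k(x)\le C\frac{|x-y|}{s_k}a(v)$.
- Otherwise $\varphi_v(x)=0$, $y\in B(v,2s_k)$, and the bracket is $-\varphi_v(y)\Delta_k(y)$ with $\varphi_v(y)=|\varphi_v(y)-\varphi_v(x)|\le C|x-y|/s_k$. Its norm is at most $C\frac{|x-y|}{s_k}\alpha_k(y)\le C\frac{|x-y|}{s_k}a(v)$.

So the error made at scale $s_k$ is at most
$$C\,|x-y|\sum_{v\in N_k:\ x\text{ or }y\in B(v,2s_k)}a(v)\,\frac{|y-c_v|}{s_k}.\tag{11}$$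

**Where the obvious choice stops.** Take $c_v=v$. Then $|y-c_v|\le3s_k$, and the bound (11), summed over $k\le K$, becomes $C|x-y|\sum_{k\le K}\sum_va(v)$. We know that the $a(v)$ are small and that $\sum a(v)^q$ is small, with $q\ge2n$. This does not bound the sum: $a(v)\approx1/k$ along the scales at one point gives $\log K$, which is unbounded as $y\to x$. One center for all scales does not help either, since then $|y-c|/s_k$ is unbounded in $k$ whenever $y\ne c$ and (11) gets worse. But (11) has a factor that we threw away, $|y-c_v|/s_k$. In the spiral all centers near the tip should be the tip, and a point at distance $2^{-K}$ from it then pays $\sum_{k\le K}\frac1k2^{k-K}$, which is bounded. In general, the center for $v$ should be a place near $v$ where much turning remains to be done at finer scales. Points that stay near that place are close to the center; points that leave it see only a smaller part of the total budget $W$ from then on.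

## 7. Heavy paths

**Shifted dyadic cubes.** We need cubes that contain the balls $B(v,2s_k)$. For $t\in\{0,\frac13\}^n$ let $\mathcal D^t$ be the system of half-open cubes
$$2^{-j}\big([0,1)^n+l+(-1)^jt\big),\qquad l\in\mathbb Z^n,\ j\in\mathbb Z\quad(\text{generation }j).$$
It is nested, because every end point of generation $j$ is one of generation $j+1$: $2^{-j}(l+\frac{(-1)^j}3)=2^{-j-1}(2l+(-1)^j+\frac{(-1)^{j+1}}3)$. *Example:* for $n=1$ no cube of $\mathcal D^0$ contains an interval around $0$, but $[-\frac23,\frac13)\in\mathcal D^{1/3}$ does.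

The sets $2^{-j}\mathbb Z$ and $2^{-j}(\mathbb Z+(-1)^j/3)$ are at distance $2^{-j}/3$. So a closed interval of length $4s_k<\frac13\cdot16s_k$ misses one of them for $j=k-4$. Applying this in each coordinate to $B(v,2s_k)$, for each $v\in N_k$ we get $t(v)$ and a cube $Q(v)\in\mathcal D^{t(v)}$ of generation $k-4$, side $16s_k$, with $B(v,2s_k)\subset Q(v)$.

**Weights and heavy children.** For $Q\in\mathcal D^t$ put
$$a(Q)=\max\{a(v):v\in N_k,\ k\ge k_0,\ t(v)=t,\ Q(v)=Q\}\ (0\text{ if there is none}),\qquad w(Q)=\sum_{Q'\in\mathcal D^t,\,Q'\subset Q}a(Q')^q .$$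
So $w(Q)\le W$ and $a(Q)\le w(Q)^{1/q}$. Let $Q^*$ be a child of $Q$ with maximal $w$ (the *heavy child*; the choice is fixed once and for all), and let $x_Q$ be the unique point of $\overline Q\cap\overline{Q^*}\cap\overline{Q^{**}}\cap\cdots$. *Example:* if $n=1$, $t=0$ and $a$ is $1/k$ on the cubes $[0,2^{-k})$, $k\ge1$, and $0$ elsewhere, then the heavy child of $[0,2^{-k})$ is $[0,2^{-k-1})$, so $x_Q=0$ for all these cubes. This is the tip of the spiral.

Let $Q^t_j(x)$ be the cube of generation $j$ in $\mathcal D^t$ containing $x$.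

**Lemma 8.** For all $x\in\mathbb R^n$ and all $t$,
$$\sum_{j\ge k_0-4}a(Q^t_j(x))\,\frac{|x-x_{Q^t_j(x)}|}{2^{-j}}\le C\,W^{1/q}.$$

*Proof.* Write $Q_j=Q_j^t(x)$. Call $j\ge k_0-4$ a *turn-off* if $Q_{j+1}\ne Q_j^*$. Let $i_1<i_2<\cdots$ be the turn-offs and $i_0=k_0-5$.

**Step 1: each turn-off halves the budget.** At a turn-off $j$, $w(Q_{j+1})\le w(Q_j^*)$, and $Q_{j+1},Q_j^*$ are disjoint subcubes of $Q_j$. So $w(Q_{j+1})\le\frac12w(Q_j)$. Hence $w(Q_j)\le2^{-(l-1)}W$ for $j>i_{l-1}$.

**Step 2: between turn-offs the distance ratio is geometric.** For $i_{l-1}<j\le i_l$ the heavy path from $Q_j$ passes through $Q_{j+1},\dots,Q_{i_l}$. So $x_{Q_j}\in\overline{Q_{i_l}}$ and $|x-x_{Q_j}|\le\sqrt n\,2^{-i_l}$. Therefore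
$$\sum_{i_{l-1}<j\le i_l}a(Q_j)\,2^j|x-x_{Q_j}|\le(2^{-(l-1)}W)^{1/q}\sqrt n\sum_{j\le i_l}2^{-(i_l-j)}\le2\sqrt n\,2^{-(l-1)/q}\,W^{1/q}.$$

**Step 3: sum over $l$.** The right sides form a convergent geometric series. If there are only finitely many turn-offs, then for $j$ beyond the last one the heavy path from $Q_j$ is the chain $Q_j,Q_{j+1},\dots$ itself, so $x_{Q_j}=x$ and these terms vanish. $\square$

No bound on $\sum_ja(Q_j)$ was needed, only the $\ell^q$ budget over all cubes, for a finite $q$.

## 8. The bi-Lipschitz estimate: proof of Theorem 1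

Use the map $F$ of Section 6 with the centers $c_v=x_v:=x_{Q(v)}$. If $x\in B(v,2s_k)$, then $x\in Q(v)$ and $|x-x_v|\le16\sqrt n\,s_k$, as required there.

**Step 1: $F(x)-F(y)$ is close to $A_K(x)(x-y)$.** Let $x\ne y\in U$ and $K$ be as in Section 6. We estimate (11). If $x\in B(v,2s_k)$, then $Q(v)=Q^{t(v)}_{k-4}(x)$, $a(v)\le a(Q(v))\le W^{1/q}$ and $|y-x_v|\le|x-y|+|x-x_{Q(v)}|$. Otherwise $y\in B(v,2s_k)$, $Q(v)=Q^{t(v)}_{k-4}(y)$ and $|y-x_v|=|y-x_{Q(v)}|$. At each $k$ at most $C$ points $v$ occur. Their cubes are among $Q^t_{k-4}(x)$, $Q^t_{k-4}(y)$, where $t$ takes $2^n$ values, and the side $2^{-(k-4)}$ is $16s_k$. So Lemma 8, applied to $x$ and to $y$ and all $t$, together with $\sum_{k\le K}|x-y|/s_k\le2$, bounds the sum of (11) over $k_0\le k\le K$ by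
$$C|x-y|\Big(W^{1/q}+W^{1/q}\sum_{k\le K}\frac{|x-y|}{s_k}\Big)\le CW^{1/q}|x-y|.$$
With (9), (10) and $A^0+\sum_{k_0\le k\le K}\Delta_k(x)=A_K(x)$,
$$|F(x)-F(y)-A_K(x)(x-y)|\le CW^{1/q}|x-y|.\tag{12}$$

**Step 2: $A_K(x)$ nearly preserves the length of $x-y$.** Take $v\in N_K$ with $|x-v|<2s_K$. Then $x,y\in M\cap B(v,8s_K)$, so by Lemma 5 each is within $8s_Kb(v)$ of $P_v$, and $|(I-\Pi(v))(x-y)|\le16s_Kb(v)\le32\beta_K(x)|x-y|$. Let $R=A_K(x)^TA_K(x)$, an orthogonal projection of rank $m$. By Lemma 6(i) and (6),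
$$\|R(I-\Pi(v))\|\le|A_K(x)(I-\Pi_K(x))|+\|\Pi_K(x)-\Pi(v)\|\le C\beta_K(x).$$
Taking adjoints and using (3), $\|R-\Pi(v)\|\le C\beta_K(x)$. So $|(I-R)(x-y)|\le C\beta_K(x)|x-y|\le CW^{1/q}|x-y|$. Since $A_K(x)^T$ is an isometry, $|A_K(x)(x-y)|=|R(x-y)|$, and
$$(1-CW^{1/q})|x-y|\le|A_K(x)(x-y)|\le|x-y|.$$

**Step 3: choose $k_0$.** Together with (12),
$$(1-C_*W^{1/q})|x-y|\le|F(x)-F(y)|\le(1+C_*W^{1/q})|x-y|\qquad(x,y\in U),$$
where $C_*$ does not depend on $k_0$ or $x_0$. As $W\to0$ for $k_0\to\infty$, uniformly in $x_0$, we can choose $k_0$ so large that $b^*$ is small enough for Lemma 6 and $C_*W^{1/q}\le\epsilon$. Put $\rho=s_{k_0}/2$, so that $U=M\cap B(x_0,\rho)$.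

**Step 4: the image is open.** $M\cap\{|x-x_0|<\rho\}$ is an open subset of an $m$-manifold, and $F$ is continuous and injective on it. By invariance of domain its image is open in $\mathbb R^m$. $\blacksquare$

## 9. Oscillating blocks below the critical exponent: proof of Theorem 2

From here on constants $C,c$ depend on $m$ and on the fixed ingredients of the construction (cutoffs, the surface $M_0$), and, in energy estimates, on $p$. They never depend on $j$.

The plan is to place on a flat disc a sequence of tiny rescaled copies of graphs $f_j$ whose area grows without bound. Below $p_c$ the energy of a copy of size $\lambda$ carries a factor $\lambda^{p_c-p}$, which can be made as small as we like. Charts, on the other hand, do not care about the size of the copy.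

**Step 1: the blocks.** Let $\varrho=1/(4\sqrt m)$, $J=[-\varrho,\varrho]$, $\omega=\pi/\varrho$. Let $\chi\in C_c^\infty(\mathbb R^m)$ be supported in the unit ball, $0\le\chi\le1$, $\chi=1$ on $J^m$, and
$$u_j(s)=\sum_{k=1}^j2^{-k}\sin(2^k\omega s),\qquad f_j(x)=\chi(x)u_j(x_1).$$
Then $|f_j|\le1$. Since $|\sin(\alpha+\beta)+\sin(\alpha-\beta)-2\sin\alpha|\le\min(4,\beta^2)$,
$$|u_j(s+h)+u_j(s-h)-2u_j(s)|\le C\sum_k\min(2^{-k},2^kh^2)\le C|h|.$$
Writing the second difference of $\chi u_j$ as $\chi(x)$ times that of $u_j$ plus $(\chi(x\pm h)-\chi(x))u_j(x_1\pm h_1)$, we get $|f_j(x+h)+f_j(x-h)-2f_j(x)|\le Z|h|$ with $Z$ independent of $j$.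

**Step 2: the blocks are long.** Let $\gamma_j=\{(s,u_j(s)):s\in J\}$ and $g=\sum_{k\le j}\cos(2^k\omega s)$, so $u_j'=\omega g$; $g$ has period $\varrho$. Over one period $\int g^2=cj$ by orthogonality. Next, $\int g^4\le Cj^2$: expanding, we count solutions of $\pm2^a\pm2^b\pm2^{c}\pm2^{d}=0$ with exponents in $\{1,\dots,j\}$. Given $a,b$ and signs, if $\pm2^a\pm2^b\ne0$, then $\pm2^c\pm2^d$ is a given nonzero number, and there are $O(1)$ pairs $(c,d)$ (a sum of two powers of $2$ determines them up to order; a difference determines the smaller one by divisibility and then the other). If $\pm2^a\pm2^b=0$, then $a=b$ and $c=d$. Both cases give at most $Cj^2$. By Hölder, $\int g^2\le(\int|g|)^{2/3}(\int g^4)^{1/3}$, so $\int|g|\ge c\sqrt j$ and $\operatorname{length}(\gamma_j)\ge c\sqrt j$.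

**Step 3: the manifold.** Let $x_j=2^{-j-2}e_1$, $B_j=B^m(x_j,\lambda_j)$, $j\ge1$, with $\lambda_j$ decreasing, $\lambda_j\le2^{-j-6}$, to be chosen. For $i<j$, $\operatorname{dist}(B_i,B_j)\ge2^{-i-3}-2\cdot2^{-i-6}=3\cdot2^{-i-5}$, so $\operatorname{dist}(B_i,B_j)\ge4\max(\lambda_i,\lambda_j)$, and the balls $2B_j$ (same center, twice the radius) are disjoint. Let
$$f(x)=\sum_j\lambda_jf_j((x-x_j)/\lambda_j).$$
It is continuous, supported in $|x|<1/4$, $|f|\le1/64$, and smooth off $0$. Moreover
$$|f(x+h)+f(x-h)-2f(x)|\le Z_1|h|,\qquad Z_1=\max(Z,4).$$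
If the three points meet at most one $B_i$, this is the scale-invariant block estimate. Otherwise each of the three points that lies in some $B_l$ has another of the three in a different ball. Then $2|h|\ge4\lambda_l$, and $|f|\le\lambda_l\le|h|/2$ there.

Let $\theta$ be smooth and convex on $[0,\infty)$, $\theta=0$ on $[0,1]$, $\theta'>0$ on $(1,\infty)$, and let
$$M_0=\{(x,y)\in\mathbb R^m\times\mathbb R:\ \theta(|x|)+(y-1)^2=1\}.$$
This is the boundary of a compact convex body, and it is smooth because the gradient of the left side vanishes only where $y=1$, $|x|\le1$, where the value is $0$. It lies in $\{y\ge0\}$, and its points with $|x|\le1$ are those with $y=0$ or $y=2$. Let $M$ be $M_0$ with the disc $B^m(0,1)\times\{0\}$ replaced by the graph of $f$ over it. $M$ is a topological $m$-sphere.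

**Step 4: $M$ is LLC.** First, if $g$ is continuous on $[0,T]$ with $|g(s+h)+g(s-h)-2g(s)|\le Z_1h$ whenever $s\pm h\in[0,T]$, $h>0$, then $g$ differs from its linear interpolation by at most $Z_1T$. Indeed, subtract the interpolation, so $g(0)=g(T)=0$, and let $\mathsf m=\max|g|=|g(s^*)|$, without loss of generality $s^*\le T/2$. With $s=h=s^*$, $2\mathsf m\le Z_1s^*+|g(2s^*)|\le Z_1s^*+\mathsf m$.

Now let $P=(x,f(x))$, $|x|\le\frac12$, and $r$ small. For $(y,f(y))\in M\cap B(P,r)$ apply this to $f$ on the segment from $x$ to $y$, of length $T\le r$. The interpolation is within $r$ of $f(x)$, so $|f(x+\vartheta(y-x))-f(x)|\le(1+Z_1)r$. Hence the homotopy $(y,f(y))\mapsto(x+\vartheta(y-x),f(x+\vartheta(y-x)))$, with $\vartheta$ going from $1$ to $0$, contracts $M\cap B(P,r)$ inside $M\cap B(P,(2+Z_1)r)$. Near every other point $M$ coincides, at scales below a fixed one, with the smooth compact hypersurface $M_0$, which at small scales is a graph with slope at most $1$ over its tangent plane and is contracted in the same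 way. So $M$ is LLC.

**Step 5: three facts about $\mathcal K$ and the choice of $\lambda_j$.** If a tuple in $\mathbb R^{m+1}$ of diameter $D$ has its points within $h$ of an $m$-plane, the simplex lies in a product of a set of diameter $D$ in the plane and an interval of length $2h$, so $\mathcal H^{m+1}(\Delta)\le CD^mh$ and $\mathcal K\le Ch/D^2$. Also $\mathcal K\le1/D$. Hence $\mathcal K$ is bounded on the graph of a $C^2$ function with bounded Hessian and gradient over a convex set (take the tangent plane at one vertex, $h\le CD^2$, with $C$ depending on the Hessian bound), and on compact smooth hypersurfaces. Let $H_j\ge1$ bound the area of the graph of $f_j$ over $B(0,2)$ and let $\Lambda_j$ bound $\mathcal K$ there. Choose $\lambda_j$ inductively with, in addition,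
$$H_{j+1}\lambda_{j+1}^m\le\tfrac12H_j\lambda_j^m,\qquad\lambda_j^{1/j}H_j^{m+2}(1+\Lambda_j)^{p_c}\le2^{-j}.$$
Then $\mathcal H^m(M)<\infty$, so by Hölder it suffices to treat $m(m+1)<p<p_c$. For $j\ge1/(p_c-p)$ we have $\lambda_j^{p_c-p}\le\lambda_j^{1/j}$, hence $\sum_j\lambda_j^{p_c-p}H_j^{m+2}(1+\Lambda_j)^p<\infty$.

**Step 6: the energy is finite for $m(m+1)<p<p_c$.** Let $G_j$, $G_j^2$ be the parts of the graph of $f$ over $B_j$, $2B_j$. We split tuples into three classes.

1. Tuples contained in $G_j^2$ for some $j$. By scaling they contribute at most $\sum_j\lambda_j^{p_c-p}\Lambda_j^pH_j^{m+2}<\infty$.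
2. Tuples missing $\bigcup G_j$. They lie in $M_0$, where $\mathcal K$ is bounded, so their contribution is finite.
3. All other tuples. For every $i$ such that $G_i$ is hit, some vertex is outside $G_i^2$, so the diameter satisfies $D\ge\lambda_i$. Let $j$ be the smallest index hit; by symmetry we may let $z_0\in G_j$, at the cost of a factor $m+2$. If $2^{l-1}<D\le2^l$, the other vertices lie in $B(z_0,2^l)\cap M\setminus\bigcup_{i<j}G_i$. This set has measure at most $C2^{lm}+\sum_{i\ge j}H_i\lambda_i^m\le C2^{lm}+2H_j\lambda_j^m\le CH_j2^{lm}$, because $\lambda_j\le2^l$. With $\mathcal K\le1/D$ and $p>m(m+1)$ the contribution is at most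
$$C\sum_jH_j\lambda_j^m\sum_{2^l\ge\lambda_j}2^{-lp}(H_j2^{lm})^{m+1}\le C\sum_jH_j^{m+2}\lambda_j^{p_c-p}<\infty .$$

**Step 7: no bi-Lipschitz chart at $0$.** Such a chart would give $\mathcal H^m(M\cap B(z,r))\le C'r^m$ for $z\in M$ near $0$ and small $r$. But $G_j\subset B((x_j,0),2\lambda_j)$, so $G_j\subset B(z_j,4\lambda_j)$ for any $z_j\in G_j$, while over $x_j+\lambda_jJ^m$ the cutoff is $1$ and
$$\mathcal H^m(G_j)\ge\lambda_j^m(2\varrho)^{m-1}\operatorname{length}(\gamma_j)\ge c\sqrt j\,\lambda_j^m .$$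
This is a contradiction for large $j$.

**Step 8: no quasisymmetric chart at $0$ if $m\ge2$.** Inverses of quasisymmetric homeomorphisms are quasisymmetric: suppose $|f(x)-f(a)|\le t|f(y)-f(a)|$, $y\ne a$, and $|x-a|>s|y-a|$; then $|f(y)-f(a)|\le\eta(1/s)|f(x)-f(a)|\le\eta(1/s)\,t\,|f(y)-f(a)|$, which is impossible if $\eta(1/s)t<1$. So $|x-a|\le s|y-a|$ for all $s>1/\eta^{-1}(1/t)$. Hence a quasisymmetric chart at $0$ has an $\eta$-quasisymmetric inverse for some $\eta$. Restricting it to the graph over $x_j+\lambda_jJ^m$, rescaling, and reordering coordinates, for all large $j$ we get an embedding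
$$g:\Gamma=\gamma_j\times J^{m-1}\to\mathbb R^m$$
that is $\eta$-quasisymmetric with the same $\eta$. Note $\eta(1)\ge1$ and $\operatorname{diam}\Gamma\le C$. Let $D=\operatorname{diam}g(\Gamma)$.

*A grid.* Let $\delta$ be small, depending on $j$. Since $\gamma_j$ is a smooth compact embedded arc, points at arclength steps $2\delta$ are $\delta$-separated for small $\delta$. So $\gamma_j$ contains $N\ge\operatorname{length}(\gamma_j)/(3\delta)$ points $p_i$ that are $\delta$-separated. Take a $\delta$-grid in $J^{m-1}$ with $n_\delta+1$ points per direction, $\frac\varrho\delta\le n_\delta\le\frac{2\varrho}\delta$. Let $e$ be the first coordinate direction of $\mathbb R^{m-1}$; this needs $m\ge2$. For grid points $P=(p_i,l)$ such that $P+\delta e$ is also a grid point let $d_P=|g(P+\delta e)-g(P)|$.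

*Upper bound by volume.* All grid points are $\delta$-separated, so $d_P\le\eta(1)|g(P')-g(P)|$ for grid points $P'\ne P$. Hence the open balls with center $g(P)$ and radius $d_P/(2\eta(1))$ are disjoint, and they lie in a ball of radius $2D$. So $\sum_Pd_P^m\le C_\eta D^m$.

*Lower bound by length.* On each grid line in direction $e$ the end points $a,y$ are at distance at least $\varrho$. For every $z\in\Gamma$, $|z-a|\le(C/\varrho)|y-a|$, so $|g(z)-g(a)|\le\eta(C/\varrho)|g(y)-g(a)|$, and therefore $D\le2\eta(C/\varrho)|g(y)-g(a)|$. So $\sum_{P\in\text{line}}d_P\ge c_\eta D$, and by Hölder $\sum_{P\in\text{line}}d_P^m\ge(c_\eta D)^mn_\delta^{-(m-1)}$.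

There are at least $Nn_\delta^{m-2}$ lines. Comparing, $Nn_\delta^{-1}\le C'_\eta$, that is, $\operatorname{length}(\gamma_j)\le C''_\eta$. This contradicts $\operatorname{length}(\gamma_j)\ge c\sqrt j$ for large $j$. $\blacksquare$

## 10. A tilt that never settles: proof of Theorem 3

This is the slow turning of the spiral, in the form of a graph. Let $M$ be $M_0$ from Section 9 with the disc replaced by the graph of
$$f(x)=\chi_0(x)\,x_1\sin\log\log(1/|x|),\qquad f(0)=0,$$
where $\chi_0$ is a smooth cutoff, $0\le\chi_0\le1$, $\chi_0=1$ for $|x|\le\bar r=e^{-10}$, with support in $|x|<e^{-2}$.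

**Step 1: $M$ is a compact LLC manifold.** $f$ is Lipschitz, because $|x_1|\cdot|\nabla\log\log(1/|x|)|\le1/\log(1/|x|)$ is bounded on the support of $\chi_0$, and $|f|\le e^{-2}$. With a Lipschitz constant $L$, the homotopy of Section 9, Step 4 contracts $M\cap B(P,r)$ inside $M\cap B(P,(1+L)r)$ at graph points $P=(x,f(x))$, $|x|\le\frac12$. Elsewhere $M$ is locally $M_0$.

**Step 2: second derivatives.** Let $0<|x|=\rho\le\bar r$, $\ell(\rho)=\log\log(1/\rho)$, $\Lambda=\log(1/\rho)$. Then $\ell'=-1/(\rho\Lambda)$ and $\ell''=(\Lambda-1)/(\rho\Lambda)^2$. So $\phi=\sin\ell$ satisfies $|\phi'|\le1/(\rho\Lambda)$ and $|\phi''|\le2/(\rho^2\Lambda)$. As $f=x_1\phi(|x|)$,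
$$|D^2f(x)|\le\frac{C}{|x|\log(1/|x|)} .$$

**Step 3: curvature of tuples over $\{|x|\le\bar r\}$.** Let $p=p_c$. Let the tuple lie over $x_0,\dots,x_{m+1}$, and put $\rho=\max|x_i|$, $D_0=\max|x_i-x_j|$; then $D_0\le D\le CD_0$. In both of the following cases $\mathcal K\le C/(\rho\log(1/\rho))$.

- If $D_0\le\rho/2$, the convex hull of the $x_i$ lies in $B(x_i,\rho/2)$ for the $i$ with $|x_i|=\rho$, hence in $\{\rho/2\le|x|\le\rho\}$. By Step 2 and Taylor's formula the points are within $CD^2/(\rho\log(1/\rho))$ of the tangent plane at one of them; use $\mathcal K\le Ch/D^2$.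
- If $D_0>\rho/2$, then $D$ is comparable to $\rho$. For $0<|x|\le\rho$,
$$\Big|f(x)-x_1\sin\log\log\tfrac1\rho\Big|\le|x|\log\Big(1+\frac{\log(\rho/|x|)}{\log(1/\rho)}\Big)\le\frac{|x|\log(\rho/|x|)}{\log(1/\rho)}\le\frac{C\rho}{\log(1/\rho)},$$
so the points are within $h=C\rho/\log(1/\rho)$ of the $m$-plane $y=x_1\sin\log\log\frac1\rho$, and again $\mathcal K\le Ch/D^2$.

**Step 4: the energy is finite.** On the graph, $\mathcal H^m$ is at most $C$ times Lebesgue measure in $x$, so $\rho$ has density at most $C\rho^{m(m+2)-1}=C\rho^{p-1}$. The tuples of Step 3 contribute at most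
$$C\int_0^{\bar r}\rho^{p-1}\Big(\rho\log\frac1\rho\Big)^{-p}d\rho=C\int_0^{\bar r}\frac{d\rho}{\rho\,\log^p(1/\rho)}<\infty .$$
Every other tuple has a vertex outside the part of the graph over $\{|x|\le\bar r\}$. Either $D\ge\bar r/4$ and $\mathcal K\le1/D\le4/\bar r$; or all its points lie in $M$ minus the part of the graph over $\{|x|<\bar r/2\}$. There $M$ coincides with a smooth compact hypersurface (make $f$ smooth near $0$), so $\mathcal K\le C$. Since $\mathcal H^m(M)<\infty$, $\mathcal E^{m+2}_{m(m+2)}(M)<\infty$.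

**Step 5: no tangent plane at $0$.** If $M$ were a $C^1$ submanifold, there would be an $m$-dimensional linear space $T$ with $\operatorname{dist}(z,T)=o(|z|)$ for $z\in M$, $z\to0$. On the graph over the $x_1$-axis, $f(te_1)/t=\sin\log\log(1/t)$ takes the values $0$ and $1$ for arbitrarily small $t>0$. So $T$ contains $(e_1,0)$ and $(e_1,1)$, hence also $(0,1)$. For $i\ge2$, $f(te_i)=0$, so $T$ contains $(e_i,0)$. Then $\dim T\ge m+1$, a contradiction. So $M$ is not a $C^1$ submanifold. $\blacksquare$
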